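\title{Infinite subsets of $\Sigma^0_2$ sets and the Ginsburg--Sands theorem for $T_1$ spaces without $\Sigma^0_2$ induction}

\begin{abstract}
The principle $\Sigma^0_2\text{-}\mathsf{Subset}$ says that every $\Sigma^0_2$-definable class of numbers, or its complement, includes an infinite set. The principle $\mathsf{GST}_1$ says that every infinite countable second-countable $T_1$ space has an infinite subspace that is discrete or has the cofinite topology. We show that neither principle implies $\Sigma^0_2$ induction over $\mathsf{RCA}_0$: both hold, together with $\mathsf{WKL}_0$ and $\mathsf{COH}$, in a model in which $\mathsf{I}\Sigma^0_2$ fails. Moreover, the theory $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall X\forall x\exists y\forall z\,\theta$ with $\theta$ bounded. The model is a cut in a countable nonstandard model, obtained as the limit of a descent through finite trees of nonstandard height.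
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in second-order arithmetic. The base system $\mathsf{RCA}_0$ consists of the basic axioms of arithmetic, comprehension for $\Delta^0_1$ formulas and induction for $\Sigma^0_1$ formulas, and $\mathsf{I}\Sigma^0_2$ is the induction scheme for $\Sigma^0_2$ formulas with number and set parameters. A set is \emph{infinite} if it is unbounded.

If $A$ is a set, then $A$ or its complement is infinite. If $A$ is only a definable class, it is a real demand that $A$ or its complement include an infinite \emph{set}. For a $\Sigma^0_1$ class, $\mathsf{RCA}_0$ meets the demand: if $A$ is bounded, take a final segment of $\mathbb N$, and otherwise search for larger and larger elements of $A$ together with their witnesses. The next level is the subject of this paper.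

\begin{definition}
$\Sigma^0_2\text{-}\mathsf{Subset}$ is the scheme stating, for each $\Sigma^0_2$ formula $\varphi(x)$ with parameters, that there is an infinite set $Y$ such that $\varphi(x)$ holds for all $x\in Y$ or $\neg\varphi(x)$ holds for all $x\in Y$.
\end{definition}

The second principle is topological. It uses Dorais's formalization of countable second-countable spaces.

\begin{definition}
A \emph{CSC space} is a triple $\langle X,\mathcal U,k\rangle$, where $X\subseteq\mathbb N$; $\mathcal U=\langle U_i:i\in\mathbb N\rangle$ is a sequence of subsets of $X$, the \emph{basic open sets}, such that every $x\in X$ lies in some $U_i$; and $k:X\times\mathbb N\times\mathbb N\to\mathbb N$ is a function such that $x\in U_{k(x,i,j)}\subseteq U_i\cap U_j$ whenever $x\in U_i\cap U_j$. The space is $T_1$ if for all distinct $x,y\in X$ there is an $i$ with $x\in U_i$ and $y\notin U_i$. A set $Y\subseteq X$ is a subspace with basic open sets $U_i\cap Y$. It is \emph{discrete} if for every $y\in Y$ there is an $i$ with $U_i\cap Y=\{y\}$, and it has the \emph{cofinite topology} if every $U_i\cap Y$ is empty or cofinite in $Y$.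

$\mathsf{GST}_1$, the Ginsburg--Sands theorem for $T_1$ spaces, states that every infinite $T_1$ CSC space has an infinite subspace that is discrete or has the cofinite topology.
\end{definition}

Neither alternative can be dropped: every infinite subspace of discrete $\mathbb N$ is discrete and not cofinite, and every infinite subspace of $\mathbb N$ with the cofinite topology is cofinite and not discrete. The two principles are related because ``$x$ has a neighborhood containing only finitely many points'' is a $\Sigma^0_2$ property of $x$; see Section~\ref{sec:gst}.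

The following question comes from the paper of Benham, De Lapo, Dzhafarov, Solomon and Villano~\cite{BDDSV}: \emph{does $\Sigma^0_2\text{-}\mathsf{Subset}$ or $\mathsf{GST}_1$ imply $\mathsf{I}\Sigma^0_2$ over $\mathsf{RCA}_0$?} The answer is no for both. Recall that $\mathsf{WKL}_0$ is $\mathsf{RCA}_0$ with the statement that every infinite tree of binary strings has an infinite path, and that $\mathsf{COH}$ states that for every sequence $\langle R_e\rangle$ of sets there is an infinite set $C$ such that for each $e$, $C\subseteq^*R_e$ or $C\subseteq^*\overline{R_e}$, where $\subseteq^*$ means inclusion up to a bounded set.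

\begin{theorem}\label{thm:model}
There is a model of $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1+\neg\mathsf{I}\Sigma^0_2$. Hence neither $\Sigma^0_2\text{-}\mathsf{Subset}$ nor $\mathsf{GST}_1$ implies $\mathsf{I}\Sigma^0_2$ over $\mathsf{RCA}_0$, even jointly and with $\mathsf{WKL}_0+\mathsf{COH}$ added.
\end{theorem}

\begin{theorem}\label{thm:cons}
$\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall X\forall x\exists y\forall z\,\theta$ with $\theta$ bounded.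
\end{theorem}

Ramsey's theorem gives evidence in both directions (Proposition~\ref{prop:ramsey}). The restriction of $\Sigma^0_2\text{-}\mathsf{Subset}$ to $\Delta^0_2$ classes follows from Ramsey's theorem for pairs, $\mathsf{RT}^2_2$, and Chong, Slaman and Yang proved that $\mathsf{RT}^2_2$ does not imply $\mathsf{I}\Sigma^0_2$ over $\mathsf{RCA}_0$. But the same kind of argument for a $\Sigma^0_2$ class colors triples, and Ramsey's theorem for triples does imply $\mathsf{I}\Sigma^0_2$. One might guess from this that the passage from $\Delta^0_2$ to $\Sigma^0_2$ brings in the induction. The proof below shows how to do with less than homogeneity for triples.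

Section~\ref{sec:gst} reduces $\mathsf{GST}_1$ to $\mathsf{COH}$ and $\Sigma^0_2\text{-}\mathsf{Subset}$. Section~\ref{sec:cuts} reduces both theorems to the construction of a cut $J$ in a countable nonstandard model $M$, whose sets are the traces on $J$ of the sets that are finite in the sense of $M$. The cut is located by descending through finite trees whose leaves are numbers; Section~\ref{sec:idea} explains the idea on small cases, Sections~\ref{sec:labels} and~\ref{sec:tall} contain the finite combinatorics, and Sections~\ref{sec:descent}--\ref{sec:failure} build the cut and verify its properties. Section~\ref{sec:limits} comments on the class of sentences in Theorem~\ref{thm:cons}.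

\section{$\Sigma^0_2$ classes and boundedness}\label{sec:sigma}

\subsection*{Conventions}
A formula is \emph{bounded} if it has no set quantifiers and all its number quantifiers have the form $\forall v<t$ or $\exists v<t$ with $t$ a term. For $\psi$ bounded, $\exists u\,\psi$ is $\Sigma^0_1$, $\forall u\,\psi$ is $\Pi^0_1$, $\exists u\forall v\,\psi$ is $\Sigma^0_2$, and so on. A class is $\Delta^0_n$ if both it and its complement are $\Sigma^0_n$. We use the pairing function $\langle x,y\rangle=(x+y)^2+x$, a polynomial with $\langle x,y\rangle\ge x,y$, and we write $Z_x=\{s:\langle x,s\rangle\in Z\}$; a sequence of sets is a single set read in this way. The relations $y=2^z$ and ``the $i$th binary digit of $c$ is $1$'' are defined by bounded formulas. A finite set $F$ is coded by $\sum_{i\in F}2^i$, and a binary string $\sigma$ of length $z$ by $2^z+\sum_{i<z}\sigma(i)2^i$.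

We use the following standard facts about $\mathsf{RCA}_0$. Functions can be defined by primitive recursion; in particular exponentiation is total. Every bounded set has a code. For every $\Sigma^0_1$ formula $\varphi$ and every $a$, the class $\{x\le a:\varphi(x)\}$ is a finite set (bounded $\Sigma^0_1$ comprehension); hence a nonempty $\Sigma^0_1$ or $\Pi^0_1$ class has a least element, and a nonempty bounded one has a greatest element.

\subsection*{A normal form}
The whole paper treats $\Sigma^0_2$ classes through the following lemma.

\begin{lemma}[$\mathsf{RCA}_0$]\label{lem:normal}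
For every $\Sigma^0_2$ formula $\varphi(x)$ there is a set $Z$ such that for all $x$, $\varphi(x)$ holds if and only if $Z_x$ is bounded.
\end{lemma}

\begin{proof}
Let $\varphi(x)$ be $\exists u\forall v\,\psi(x,u,v)$. Let $u_s(x)$ be the least $u\le s$ with $\forall v\le s\,\psi(x,u,v)$, or $s+1$ if there is none. Then $u_s(x)\le u_{s+1}(x)$: if $u_{s+1}(x)\le s$, it is a candidate at stage $s$, and otherwise $u_{s+1}(x)\ge s+1\ge u_s(x)$. Let $Z_x=\{s>0:u_s(x)\ne u_{s-1}(x)\}$; the set $Z$ exists by $\Delta^0_1$ comprehension.

Suppose $\varphi(x)$ holds with witness $u$. Then $u_s(x)\le u$ for $s\ge u$, so by monotonicity for all $s$. The values $u_s(x)$ form a bounded $\Sigma^0_1$ class, which has a greatest element $u_{s_0}(x)$. By monotonicity $u_s(x)=u_{s_0}(x)$ for $s\ge s_0$, so $Z_x\subseteq[0,s_0]$. Conversely, if $Z_x\subseteq[0,s_0]$, then $u_s(x)$ equals $u=u_{s_0}(x)$ for all $s\ge s_0$. For $s\ge\max(s_0,u)$ the value $u$ is not the default value $s+1$, so $\forall v\le s\,\psi(x,u,v)$. Hence $\forall v\,\psi(x,u,v)$.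
\end{proof}

So $\Sigma^0_2\text{-}\mathsf{Subset}$ follows from, and since ``$Z_x$ is bounded'' is $\Sigma^0_2$ it is equivalent to, the statement
\begin{equation}\label{eq:subset}
\begin{array}{l}\text{for every set $Z$ there is an infinite set $Y$ such that $Z_x$ is bounded}\\ \text{for all $x\in Y$, or $Z_x$ is unbounded for all $x\in Y$.}\end{array}
\end{equation}

\subsection*{Pairs and triples}
$\mathsf{RT}^n_2$ states that every coloring of the $n$-element subsets of $\mathbb N$ with two colors is constant on the $n$-element subsets of some infinite set, called \emph{homogeneous}. $\mathsf D^2_2$ is the restriction of $\Sigma^0_2\text{-}\mathsf{Subset}$ to $\Delta^0_2$ classes. The next proposition is not used later; it shows what the construction must achieve and what it must avoid.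

\begin{proposition}\label{prop:ramsey}
Over $\mathsf{RCA}_0$: \textup{(a)} $\mathsf{RT}^2_2$ implies $\mathsf D^2_2$; \textup{(b)} $\mathsf{RT}^3_2$ implies $\Sigma^0_2\text{-}\mathsf{Subset}$; \textup{(c)} $\mathsf{RT}^3_2$ implies $\mathsf{I}\Sigma^0_2$.
\end{proposition}

\begin{proof}
(a) Let $Z^0$ and $Z^1$ come from Lemma~\ref{lem:normal} for a $\Delta^0_2$ class $A$ and its complement, so that for each $x$ exactly one of $Z^0_x,Z^1_x$ is bounded. Color $x<s$ with $0$ if $\max(Z^0_x\cap[0,s])\le\max(Z^1_x\cap[0,s])$, where $\max\emptyset=0$, and with $1$ otherwise. For fixed $x$ the color is $0$ for all large $s$ if $x\in A$, and $1$ for all large $s$ if $x\notin A$. So an infinite homogeneous set is included in $A$ or in its complement.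

(b) Given $Z$, color $x<s<t$ according to whether $Z_x\cap[s,t)$ is empty. Let $H$ be infinite and homogeneous and let $x\in H$. If the color is ``empty'', then $Z_x$ is bounded by the next element of $H$. Otherwise $Z_x$ meets $[s,t)$ for all $s<t$ in $H$ above $x$, and is unbounded.

(c) Let $\varphi$ and $Z$ be as in Lemma~\ref{lem:normal}, and fix $a$. For $s<t$ let $F(s,t)=\{x\le a:Z_x\cap[s,t)\ne\emptyset\}$, which grows with $t$. Color $s<t<w$ according to whether $F(s,t)=F(s,w)$, and let $h_0<h_1<\cdots$ be homogeneous. The color is not ``different'', since $F(h_0,h_1)\subsetneq F(h_0,h_2)\subsetneq\cdots$ is impossible inside $[0,a]$. So $F_i=F(h_i,h_{i+1})$ equals $\{x\le a:Z_x\cap[h_i,\infty)\ne\emptyset\}$, and $F_0\supseteq F_1\supseteq\cdots$. Take $i$ with $|F_i|$ least. Then $F_j=F_i$ for $j\ge i$, so $F_i=\{x\le a:\neg\varphi(x)\}$. This is a finite set, so if $\neg\varphi(a)$ holds, there is a least $x$ with $\neg\varphi(x)$, and either $x=0$ or $\varphi(x-1)\wedge\neg\varphi(x)$.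
\end{proof}

The proof of (c) decides the boundedness of $Z_x$ for \emph{all} $x\le a$ at once. Statement~\eqref{eq:subset} asks for a decision only on a set $Y$ of our choosing. The construction exploits this difference.

\section{From $\Sigma^0_2\text{-}\mathsf{Subset}$ to $\mathsf{GST}_1$}\label{sec:gst}

\begin{proposition}\label{prop:gst}
$\mathsf{RCA}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}$ proves $\mathsf{GST}_1$.
\end{proposition}

\begin{proof}
Let $\langle X,\mathcal U,k\rangle$ be an infinite $T_1$ CSC space and let $x_0<x_1<\cdots$ enumerate $X$. Apply $\mathsf{COH}$ to the sets $\{n:x_n\in U_i\}$ and take the image under $n\mapsto x_n$. This gives an infinite $C\subseteq X$ such that for every $i$, $C\subseteq^*U_i$ or $C\subseteq^*\overline{U_i}$. Now each point of $C$ has one of two types, and the first type is the $\Sigma^0_2$ class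
\[A=\{x\in C:\exists i\,\exists b\,(x\in U_i\wedge\forall y\in C\,(y>b\to y\notin U_i))\}.\]
Applying $\Sigma^0_2\text{-}\mathsf{Subset}$ through the increasing enumeration of $C$, we get an infinite $Y\subseteq C$ with $Y\subseteq A$ or $Y\subseteq C\setminus A$.

Suppose $Y\subseteq C\setminus A$ and $x\in U_i\cap Y$. Since $x\notin A$, the set $U_i\cap C$ is unbounded, so $C\not\subseteq^*\overline{U_i}$, so $C\subseteq^*U_i$. Thus each $U_i\cap Y$ is empty or cofinite in $Y$.

Suppose $Y\subseteq A$, and let $x\in Y$ with witnesses $i_0$ and $b$. The set $U_{i_0}$ excludes all points of $Y$ above $b$, and we remove the others one at a time; this is where $T_1$ is used. Let $y_0,\dots,y_{m-1}$ list the $y\in Y\setminus\{x\}$ with $y\le b$, and let $i'_l$ be the least index with $x\in U_{i'_l}$ and $y_l\notin U_{i'_l}$. Define $j_0=i_0$ and $j_{l+1}=k(x,j_l,i'_l)$. By induction $x\in U_{j_l}$ for all $l\le m$, so $U_{j_{l+1}}\subseteq U_{j_l}\cap U_{i'_l}$. Fix $y\in Y\setminus\{x\}$. If $y>b$ then $y\notin U_{j_0}$, and if $y=y_l$ then $y\notin U_{j_{l+1}}$. In both cases induction along the decreasing sequence gives $y\notin U_{j_m}$.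 All these inductions are on bounded formulas. So $U_{j_m}\cap Y=\{x\}$, and $Y$ is discrete.
\end{proof}

\section{Cuts and their coded sets}\label{sec:cuts}

Let $(M,\mathcal S)$ be a model of $\mathsf{RCA}_0$, with $\mathcal S$ a family of subsets of $M$. An element of $M$ is \emph{nonstandard} if it exceeds every standard natural number, and $M$ is nonstandard if it has such an element. A subset of $M$ is \emph{$M$-finite} if it has a code in $M$; these are exactly the bounded sets in $\mathcal S$. A \emph{cut} is a nonempty proper initial segment $J$ of $M$ closed under successor. Put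
\[\mathrm{Cod}(J)=\{S\cap J:S\text{ is $M$-finite}\}.\]
If $S\in\mathcal S$ and $w\in M\setminus J$, then $S\cap J=(S\cap[0,w])\cap J$, so $\mathrm{Cod}(J)=\{S\cap J:S\in\mathcal S\}$. We consider $(J,\mathrm{Cod}(J))$ as a structure for second-order arithmetic. Its infinite sets are the $S\cap J$ that are unbounded in $J$. The advantage is that every infinite set of the small structure is the trace of a finite object of the large one, so infinite combinatorics in $J$ can be prepared by finite combinatorics in $M$.

\begin{lemma}[Absoluteness]\label{lem:abs}
Let $J$ be a cut closed under $+$ and $\cdot$, let $\psi$ be a bounded formula, $\bar a\in J$ and $S_1,\dots,S_n\in\mathcal S$. Then $(J,\mathrm{Cod}(J))\models\psi(\bar a,S_1\cap J,\dots,S_n\cap J)$ if and only if $(M,\mathcal S)\models\psi(\bar a,S_1,\dots,S_n)$.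
\end{lemma}

\begin{proof}
Induction on $\psi$. A term evaluated at elements of $J$ has its value in $J$, which settles atomic formulas, and a quantifier bounded by an element of $J$ ranges over the same elements in $J$ and in $M$.
\end{proof}

In this situation $\langle x,s\rangle\in J$ if and only if $x,s\in J$, so $(S\cap J)_x=S_x\cap J$ for $x\in J$.

A cut $J$ is \emph{semiregular} if for every $a\in J$ and every $M$-finite function $g:[0,a]\to M$, the set $g([0,a])\cap J$ is bounded in $J$. In words, no coded sequence with length in $J$ is cofinal in $J$.

\begin{lemma}\label{lem:semi}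
If $J$ is semiregular, then $J$ is closed under $+$ and $\cdot$, and $(J,\mathrm{Cod}(J))\models\mathsf{WKL}_0$.
\end{lemma}

\begin{proof}
\emph{Addition.} If $a\in J$ and $2a\notin J$, then $g(u)=a+u$ for $u\le a$ takes every value $z\in J$ with $z\ge a$, against semiregularity. So $J$ is closed under doubling, hence under $+$.

\emph{Multiplication.} Suppose $a\in J$ and $a^2\notin J$, and let $g(u)=au$ for $u\le a$. Let $z\in J$, and put $u=\lfloor z/a\rfloor+1$. From $z<a^2$ we get $u\le a$, and $z<au\le z+a\in J$. So the values of $g$ in $J$ are cofinal in $J$, a contradiction. So $J$ is closed under squaring, hence under $\cdot$.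

The basic axioms hold in $J$, and Lemma~\ref{lem:abs} applies. Fix $w\in M\setminus J$. Below, a bounded formula with parameters $S\cap J$ is evaluated in $M$ with parameters $S$.

\emph{$\Sigma^0_1$ induction.} Let $\varphi(x)$ be $\exists y\,\psi(x,y)$ and let $a\in J$. For $x\le a$ let $g(x)$ be the least $y<w$ with $\psi(x,y)$ in $M$, or $w$ if there is none. Then $\varphi(x)$ holds in $(J,\mathrm{Cod}(J))$ if and only if $g(x)\in J$. By semiregularity some $c\in J$ exceeds every value of $g$ in $J$, so $\varphi(x)$ holds if and only if $g(x)<c$. If $\varphi(a)$ fails, then in $M$ there is a least $x\le a$ with $g(x)\ge c$, so either $\varphi(0)$ fails or $\varphi(x-1)\wedge\neg\varphi(x)$ holds.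

\emph{$\Delta^0_1$ comprehension.} Suppose that $\exists y\,\psi_0(x,y)\leftrightarrow\neg\exists y\,\psi_1(x,y)$ holds in $(J,\mathrm{Cod}(J))$ for all $x\in J$. In $M$ let
\[S=\{x<w:\exists y<w\,(\psi_0(x,y)\wedge\forall y'\le y\,\neg\psi_1(x,y'))\}.\]
Let $x\in J$. If $\psi_0(x,y)$ for some $y\in J$, then no $y'\in J$ satisfies $\psi_1(x,y')$, so $x\in S$. Otherwise some $y'\in J$ satisfies $\psi_1(x,y')$, while every $y$ with $\psi_0(x,y)$ lies above $J$ and hence above $y'$, so $x\notin S$. Thus $S\cap J$ is the required set.

So $(J,\mathrm{Cod}(J))\models\mathsf{RCA}_0$. Exponentiation is therefore total in $J$, and by Lemma~\ref{lem:abs} it agrees with exponentiation in $M$.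

\emph{Weak K\"onig's lemma.} Let $B=\hat B\cap J$, with $\hat B$ $M$-finite, be an infinite binary tree of $(J,\mathrm{Cod}(J))$. It contains a string of every length $z\in J$. Let $Q$ be the $M$-finite set of lengths of strings all of whose initial segments are in $\hat B$. Then $J\subseteq Q$, and $J$ has no maximum, so $\max Q\notin J$. Let $\sigma$ be a corresponding string of length $\max Q$. For $i\in J$ the code of $\sigma{\upharpoonright}i$ is less than $2^{i+1}\in J$, so $\sigma{\upharpoonright}i\in B$. Hence $\{i:\sigma(i)=1\}\cap J\in\mathrm{Cod}(J)$ is a path through $B$.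
\end{proof}

Both theorems follow from one construction.

\begin{proposition}\label{prop:cut}
Let $(M,\mathcal S)$ be a countable model of $\mathsf{RCA}_0$ with $M$ nonstandard, let $f\in\mathcal S$ be a nondecreasing function with $f(x)\ge x$ for all $x$, and let $p\in M$. There is a semiregular cut $J$, containing $p$ and closed under $f$, such that
\[(J,\mathrm{Cod}(J))\models\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\neg\mathsf{I}\Sigma^0_2.\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:model} from Proposition~\ref{prop:cut}]
By compactness and the L\"owenheim--Skolem theorem there is a countable $(M,\mathcal S)\models\mathsf{RCA}_0$ with $M$ nonstandard. Apply the proposition with $f$ the identity and $p=0$, and then Lemma~\ref{lem:semi} and Proposition~\ref{prop:gst}.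
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cons} from Proposition~\ref{prop:cut}]
Suppose $\mathsf{RCA}_0$ does not prove the sentence $\forall X\forall x\exists y\forall z\,\theta(X,x,y,z)$. By compactness and the L\"owenheim--Skolem theorem there are a countable $(M,\mathcal S)\models\mathsf{RCA}_0$ with $M$ nonstandard, $X_0\in\mathcal S$ and $x_0\in M$ such that $\forall y\exists z\,\neg\theta(X_0,x_0,y,z)$. Let $h(y)$ be the least such $z$, and let $f(y)=\max\{y,h(0),\dots,h(y)\}$. Then $f\in\mathcal S$ is nondecreasing and $f(y)\ge y$. Take $J$ from the proposition with $p=x_0$. For $y\in J$ we have $h(y)\le f(y)\in J$, so Lemma~\ref{lem:abs} gives $(J,\mathrm{Cod}(J))\models\forall y\exists z\,\neg\theta(X_0\cap J,x_0,y,z)$. By Lemma~\ref{lem:semi} and Proposition~\ref{prop:gst}, $(J,\mathrm{Cod}(J))$ is a model of $\mathsf{WKL}_0+\mathsf{COH}+\Sigma^0_2\text{-}\mathsf{Subset}+\mathsf{GST}_1$ in which the sentence fails.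
\end{proof}

The rest of the paper proves Proposition~\ref{prop:cut}. The finite combinatorics of Sections~\ref{sec:idea} and~\ref{sec:labels} is proved in $\mathsf{RCA}_0$ and applied in $(M,\mathcal S)$. A reader who wants only Theorem~\ref{thm:model} may take $(M,\mathcal S)$ elementarily equivalent to $(\mathbb N,\mathcal P(\mathbb N))$; then the lemmas of those sections transfer from $\mathbb N$ and their formalization need not be checked.

\section{Trees, hulls and the main idea}\label{sec:idea}

\subsection*{Locating a cut}
An interval $[\alpha,\beta]$ \emph{straddles} $J$ if $\alpha\in J$ and $\beta\notin J$. We shall locate $J$ by a nested sequence of intervals that straddle it. The basic tool is the following observation.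
\begin{equation}\label{eq:window}
\text{If $[\alpha,\beta]$ straddles $J$ and $S\cap[\alpha,\beta]=\emptyset$, then $S\cap J$ is bounded by $\alpha\in J$.}
\end{equation}
For semiregularity we are given a function $g$ with few values, and we want to move to a subinterval containing none of them. So the current interval should come divided into many disjoint subintervals, each of which is divided again, so that the next function can be treated. This structure is a tree.

\begin{definition}
A \emph{$d$-level tree} is a finite rooted tree $T$ in which all leaves have depth $d$ and are distinct numbers, and in which the following holds. Write $\zeta\preceq\xi$ if $\zeta$ is an ancestor of $\xi$ or equal to it, let $L$ be the set of leaves, and let $L_\zeta=\{x\in L:\zeta\preceq x\}$. If $\chi\neq\chi'$ are siblings, then all elements of $L_\chi$ are less than all elements of $L_{\chi'}$, in which case $\chi$ is \emph{left of} $\chi'$, or conversely. The \emph{hull} of $\zeta$ is the interval $H_\zeta=[\min L_\zeta,\max L_\zeta]$. We write $|\zeta|_T$ for the depth of $\zeta$, $c_\zeta$ for its number of children, and $\zeta\wedge\xi$ for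 the \emph{meet}, the deepest node $\preceq$ both.
\end{definition}

Two $\preceq$-incomparable nodes lie below distinct children of their meet, so all leaves below one are less than all leaves below the other, and their hulls are disjoint. A leaf $y\notin L_\zeta$ is incomparable with $\zeta$, so $L\cap H_\zeta=L_\zeta$; we refer to this as \emph{convexity}. If $\zeta\preceq\xi$ then $H_\zeta\supseteq H_\xi$.

The cut will follow a branch: there will be nodes $\rho_0\preceq\rho_1\preceq\cdots$ whose hulls straddle $J$, and the infinite sets of the model will be traces $L\cap J$. For \eqref{eq:subset} we are given a finite $Z$, and we must shrink the tree, before knowing where the cut will fall, so that the sets $Z_x\cap J$ for the remaining leaves $x\in J$ are all bounded or all unbounded in $J$. Say that $x$ \emph{hits} the node $\xi$ if $Z_x\cap H_\xi\ne\emptyset$, and \emph{misses} it otherwise.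

\subsection*{Two levels}
Let the root have children $\chi_1,\dots,\chi_c$ from left to right, with leaf sets $L_1,\dots,L_c$. For $x\in L_a$ record the string of length $c-a$ that says, for each $b>a$, whether $x$ hits $\chi_b$. If $|L_a|\ge2^cm$, then $m$ leaves in $L_a$ have the same string; keep these. Now the answer to ``does $x$ hit $\chi_b$?'' depends only on the pair $a<b$. By Ramsey's theorem for pairs, $r$ children with a constant answer survive if $c\ge4^r$ (Lemma~\ref{lem:ramsey}). Suppose the hull of a surviving $\chi_b$ straddles $J$, and let $x$ be a surviving leaf in $L_a$, $a<b$. If the answer is ``miss'', then $Z_x\cap J$ is bounded by \eqref{eq:window}, wherever in that hull the cut falls. If the answer is ``hit'', then $Z_x$ has an element in the hull of each surviving $\chi_{b'}$ with $a<b'<b$, and these elements are in $J$ and approach the cut as closely as two levels can see.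

Two features persist in general. The number of leaves below $\chi_a$ must be huge compared with the number $c$ of children of its parent. And hulls must be taken in the original tree: discarding leaves shrinks hulls and may destroy hits, but the old hulls are still disjoint and in the right order.

\subsection*{More levels}
The cut keeps descending inside $\chi_b$, so for unboundedness $x$ must also hit deep nodes below $\chi_b$, and the leaves $x$ below $\chi_b$ must get the same answer as those below $\chi_a$. Homogeneity for all intervals $[s,t)$, as in Proposition~\ref{prop:ramsey}(b), is more than we can afford. But we only care about hulls, and the hulls along the branch to a leaf $y$ are nested, so the behavior of $x$ along that branch is one small number.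

\begin{definition}\label{def:theta}
Let $T$ be a $d$-level tree and $Z$ a set. For leaves $x,y$ let $\theta_x(y)\in[0,d+1]$ be the number of nodes $\xi\preceq y$ hit by $x$.
\end{definition}

If $x$ hits a node, it hits all its ancestors. Hence
\begin{equation}\label{eq:theta}
\text{for $\xi\preceq y$:}\quad x\text{ hits }\xi\iff|\xi|_T<\theta_x(y).
\end{equation}
By discarding children we can arrange that for $x<y$ the number $\theta_x(y)$ depends only on the depth $j$ of $x\wedge y$; call it $t(j)$. Two examples show that this is not enough.

\begin{example}\label{ex:parity}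
Let $Z_x=\{x\}\cup\{y\in L:y>x,\ |x\wedge y|_T\text{ is odd}\}$. Let $x<y$ and $j=|x\wedge y|_T$. If $j$ is odd, then $y\in Z_x$ and $\theta_x(y)=d+1$. If $j$ is even, the nodes $\xi\preceq y$ of depth at most $j$ have $x$ in their hulls, while for the deeper ones every leaf in $H_\xi$ meets $x$ at depth $j$ and is not in $Z_x$; so $\theta_x(y)=j+1$. Whether $Z_x\cap J$ is bounded depends on the parity of the depth at which $x$ leaves the branch of the cut, and discarding children does not change this. One has to stop branching at the odd levels, or at the even ones.
\end{example}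

\begin{example}\label{ex:gap}
Suppose that internal nodes have at least two children and that no two leaves are consecutive numbers. For internal $\xi$ let $s_\xi$ be the successor of the largest leaf below the first child of $\xi$; it lies in $H_\xi$ but in the hull of no child. Let $Z_x$ consist of $x$ and of the $s_\xi$ for internal $\xi$ that are right siblings of a node $\preceq x$. These $\xi$ are pairwise incomparable, so $Z_x\cap H_\xi=\{s_\xi\}$. Hence $\theta_x(y)=j+2$ if $x<y$ and $j=|x\wedge y|_T<d-1$. The two-level test answers ``hit'' at every such meet, yet $x$ misses every node of depth $j+2$ above $y$, so $Z_x\cap J$ is bounded as soon as the branch of the cut passes depth $j+2$. If we branch only at every other level, the answer becomes ``miss''.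
\end{example}

The remedy is a second use of Ramsey's theorem for pairs, this time on \emph{levels}: color $j<l$ according to whether $t(j)\le l$, and branch only at the levels of a homogeneous set. This replaces the height $d$ by about $\log_4d$. A nonstandard height survives any standard number of such steps, and this is why the trees have nonstandard height. The same height will defeat $\mathsf{I}\Sigma^0_2$: the depths that the branch of the cut passes form a proper initial segment of $[0,d]$ without maximum, and it is $\Sigma^0_2$-definable in the model.

\section{Labeled trees}\label{sec:labels}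

We argue in $\mathsf{RCA}_0$. Each node $\zeta$ receives a label $b_\zeta$, a bound on everything that lies above $\zeta$ or to its left. When the cut passes through $\zeta$, the requirements with index up to $b_\zeta$ must be met, so $\zeta$ must have very many children compared with $b_\zeta$.

\begin{definition}
A \emph{labeled tree} is a $d$-level tree with a number $b_\zeta$ attached to each node $\zeta$, leaves included, such that
\begin{itemize}
\item[(L1)] $b_\zeta\ge d$;
\item[(L2)] $b_\zeta\ge x$ for every leaf $x<\min L_\zeta$;
\item[(L3)] $b_\zeta\ge c_\nu$ for every proper ancestor $\nu$ of $\zeta$;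
\item[(L4)] $b_\chi\ge b_\zeta$ if $\chi$ is a child of $\zeta$.
\end{itemize}
Let $E_0(b)=b+4$ and $E_{k+1}(b)=2^{(b+2)^3E_k(b)}$. The tree is \emph{$k$-large} if $c_\zeta\ge E_k(b_\zeta)$ for every internal node $\zeta$.
\end{definition}

The function $(k,b)\mapsto E_k(b)$ is primitive recursive, and $E_{k+1}(b)\ge E_k(b)\ge b+4$. One unit of $k$ pays for one application of the pigeonhole principle or of Ramsey's theorem at every node.

\begin{definition}
A $d'$-level tree $T'$ with labels is a \emph{subtree} of the labeled $d$-level tree $T$ if
\begin{itemize}
\item[(S1)] the nodes of $T'$ are nodes of $T$, the leaves of $T'$ are leaves of $T$, and $\preceq$ and the labels are those of $T$;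
\item[(S2)] nodes of equal depth in $T'$ have equal depth in $T$;
\item[(S3)] distinct $T'$-children of a node $\zeta$ lie below, or are equal to, distinct $T$-children of $\zeta$.
\end{itemize}
\end{definition}

Two kinds of subtree occur often: $T_\zeta$, which consists of all $\xi$ with $\zeta\preceq\xi$, and the \emph{thinnings}, which have the root of $T$ and keep a nonempty set of children at each retained internal node. We use primes for the data of $T'$. By (S1), $L'_\zeta=L'\cap L_\zeta$. By (S2), there are $\delta_0<\dots<\delta_{d'}=d$ such that nodes of $T'$-depth $i$ have $T$-depth $\delta_i$; in particular $d'\le d$, and a node of $T'$ is internal in $T'$ if and only if it is internal in $T$. By (S3), $c'_\zeta\le c_\zeta$, and meets are the same in $T'$ and $T$.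

\begin{lemma}\label{lem:subtree}
A subtree of a labeled tree is a labeled tree, and a subtree of a subtree of $T$ is a subtree of $T$.
\end{lemma}

\begin{proof}
(L1) holds since $d'\le d$. For (L2), let $x\in L'$ with $x<\min L'_\zeta$. Then $x\notin L_\zeta$ and $x$ is less than an element of $L_\zeta$, so $x<\min L_\zeta$ by convexity, and $x\le b_\zeta$. (L3) holds since $c'_\nu\le c_\nu$, and (L4) since a $T'$-child of $\zeta$ is a $T$-descendant of $\zeta$. For transitivity, (S1) and (S2) compose, and distinct $T''$-children of $\zeta$ lie below distinct $T'$-children, which lie below distinct $T$-children.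
\end{proof}

\subsection*{Pigeonhole and Ramsey}
We often want every node $\zeta$ to have a coloring $\kappa_\zeta$ constant on the leaves below it. This is possible when deeper nodes ask finer questions.

\begin{lemma}[Pruning]\label{lem:prune}
Let $T$ be a $(k+1)$-large labeled tree. For each node $\zeta$ let $\kappa_\zeta$ be a coloring of $L_\zeta$ with at most $2^{(b_\zeta+2)^3}$ colors. Assume \emph{refinement}: if $\chi$ is a child of $\zeta$ and $x,y\in L_\chi$, then $\kappa_\chi(x)=\kappa_\chi(y)$ implies $\kappa_\zeta(x)=\kappa_\zeta(y)$. Then $T$ has a $k$-large thinning $T'$ such that $\kappa_\zeta$ is constant on $L'_\zeta$ for every node $\zeta$ of $T'$.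
\end{lemma}

\begin{proof}
We show by induction from the leaves to the root that every $T_\zeta$ has such a thinning. The statement quantifies only over nodes and sets of nodes of the finite tree $T$, so the induction is available in $\mathsf{RCA}_0$. For a leaf there is nothing to do. Let $\zeta$ be internal with label $b$, and thin $T_\chi$ for each child $\chi$. Then $\kappa_\chi$ is constant on the leaves that remain below $\chi$, and by refinement so is $\kappa_\zeta$. Keep the children on which this constant value of $\kappa_\zeta$ is a most frequent one. Their number is at least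
\[\frac{E_{k+1}(b)}{2^{(b+2)^3}}=2^{(b+2)^3(E_k(b)-1)}\ge2^{E_k(b)-1}\ge E_k(b).\qedhere\]
\end{proof}

\begin{lemma}[Ramsey bound]\label{lem:ramsey}
Let $Q\ge2$. If the pairs from a set of at least $Q^{Qm}$ linearly ordered vertices are colored with $Q$ colors, there is a homogeneous set of size $m$.
\end{lemma}

\begin{proof}
Repeat the following step $Qm$ times: remove the first remaining vertex $v$, let $\gamma(v)$ be a most frequent color among the pairs joining $v$ to the other remaining vertices, and keep only the vertices joined to $v$ in that color. If at least $Q^e$ vertices remain before a step, with $e\ge1$, then at least $\lceil(Q^e-1)/Q\rceil=Q^{e-1}$ remain after it. So all steps can be carried out, and they give $v_1<\dots<v_{Qm}$ such that the pair $\{v_a,v_b\}$, $a<b$, has color $\gamma(v_a)$. Some $m$ of these vertices have the same value of $\gamma$.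
\end{proof}

\subsection*{The step for cohesiveness}

\begin{lemma}\label{lem:coh}
Let $T$ be a $(k+1)$-large labeled tree and $R$ a set. There is a $k$-large thinning $T'$ such that for every node $\zeta$ of $T'$ and every $e\le b_\zeta$, either $L'_\zeta\subseteq R_e$ or $L'_\zeta\cap R_e=\emptyset$.
\end{lemma}

\begin{proof}
Let $\kappa_\zeta(y)=\{e\le b_\zeta:y\in R_e\}$. There are at most $2^{b_\zeta+1}$ colors, and refinement holds by (L4). Apply Lemma~\ref{lem:prune}.
\end{proof}

\subsection*{The step for $\Sigma^0_2\text{-}\mathsf{Subset}$}

\begin{lemma}\label{lem:levels}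
Let $T$ be a $(k+4)$-large labeled $d$-level tree, let $r\ge2$ and $4^r\le d$, let $Z$ be a set, and let $\theta$ be as in Definition~\ref{def:theta}, computed with the hulls of $T$. There are a $k$-large $r$-level subtree $T^*$, whose nodes of depth $0,\dots,r-1$ have $T$-depths $j_0<\dots<j_{r-1}<d$, and a function $t:[0,d)\to[0,d+1]$ such that
\begin{enumerate}
\item if $x<y$ are leaves of $T^*$ and $x\wedge y$ has $T^*$-depth $i$, then $\theta_x(y)=t(j_i)$;
\item either $t(j_i)\le j_l$ for all $i<l<r$ \textup{(}the \emph{bounded case}\textup{)}, or $t(j_i)>j_l$ for all $i<l<r$ \textup{(}the \emph{unbounded case}\textup{)}.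
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x<y$ be leaves, let $\nu=x\wedge y$, and let $\chi,\chi'$ be the children of $\nu$ with $\chi\preceq x$ and $\chi'\preceq y$. Four thinnings $T^1,\dots,T^4$ remove in turn the dependence of $\theta_x(y)$ on $y$ given $\chi'$, on $x$ given $\chi$, on the pair $\chi,\chi'$ given $\nu$, and on $\nu$ given its depth. A last step selects levels. The function $\theta$ takes at most $d+2$ values, and by (L1) $d+2\le b+2\le2^{b+2}$ for every label $b$; this is the only use of (L1). Write $L^i$ for the leaf set of $T^i$.

\emph{Pass 1: $y$.} Let $\kappa_\zeta(y)$ be the tuple $\langle\theta_x(y)\rangle$ indexed by the leaves $x\le b_\zeta$ of $T$. Refinement holds by (L4), and the number of colors is at most $(d+2)^{b_\zeta+1}\le2^{(b_\zeta+2)(b_\zeta+1)}$. Lemma~\ref{lem:prune} gives a $(k+3)$-large thinning $T^1$ in which $\theta_x$ is constant on $L^1_\zeta$ whenever $x\le b_\zeta$. By (L2), this covers every $x\in L^1$ with $x<\min L^1_\zeta$. For such $x$ let $\theta_x(\zeta)$ denote the constant value.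

\emph{Pass 2: $x$.} For a node $\zeta$ of $T^1$ let $P_\zeta$ be the set of nodes $\chi'$ of $T^1$ that are right siblings of some node $\chi\preceq\zeta$. For $x\in L^1_\zeta$ and $\chi'\in P_\zeta$ we have $x<\min L^1_{\chi'}$, so we may put $\kappa_\zeta(x)=\langle\theta_x(\chi')\rangle_{\chi'\in P_\zeta}$. Refinement holds because $P_\zeta$ is included in $P_\xi$ for each child $\xi$ of $\zeta$. Every element of $P_\zeta$ is a child of one of the at most $d$ proper ancestors of $\zeta$, each of which has at most $b_\zeta$ children by (L3). So $|P_\zeta|\le d\,b_\zeta\le b_\zeta^2$, and the number of colors is at most $(d+2)^{b_\zeta^2}\le2^{(b_\zeta+2)^3}$. Lemma~\ref{lem:prune} gives a $(k+2)$-large thinning $T^2$ of $T^1$. If $\chi$ is left of its sibling $\chi'$ in $T^2$, then $\chi'\in P_\chi$ and $\kappa_\chi$ is constant on $L^2_\chi$, so $\theta_x(y)$ has a single value $\tau(\chi,\chi')$ for all $x\in L^2_\chi$ and $y\in L^2_{\chi'}$.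

\emph{Pass 3: the pair of children.} Let $\nu$ be an internal node of $T^2$ with label $b$. The function $\tau$ colors the pairs of children of $\nu$ with $Q=d+2$ colors. For $m=E_{k+1}(b)$ we have $Q^{Qm}\le2^{(b+2)^2m}\le E_{k+2}(b)$, so Lemma~\ref{lem:ramsey} gives $m$ children of $\nu$ on whose pairs $\tau$ has a constant value $t_\nu$. Keeping these children at each node, we get a $(k+1)$-large thinning $T^3$ in which $\theta_x(y)=t_{x\wedge y}$ for all leaves $x<y$.

\emph{Pass 4: the node.} For $y\in L^3_\zeta$ let $\kappa_\zeta(y)$ be the sequence of the numbers $t_\nu$ for internal $\nu$ with $\zeta\preceq\nu\preceq y$, listed by depth. If $\chi$ is the child of $\zeta$ above $y$, then $\kappa_\zeta(y)$ is $t_\zeta$ followed by $\kappa_\chi(y)$, which gives refinement. The number of colors is at most $(d+2)^d\le2^{(b_\zeta+2)^2}$. Lemma~\ref{lem:prune} gives a $k$-large thinning $T^4$ in which the coloring at the root is constant. So all branches of $T^4$ carry the same sequence, that is, $t_\nu=t(|\nu|_T)$ for a function $t$ on $[0,d)$.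

\emph{Pass 5: the levels.} Color the pairs $j<l<d$ according to whether $t(j)\le l$. Since $d\ge4^r=2^{2r}$, Lemma~\ref{lem:ramsey} with $Q=2$ gives a homogeneous set $j_0<\dots<j_{r-1}$, which is (2). Let $j_r=d$. Let the root of $T^*$ be any node of $T^4$ of depth $j_0$. If $\nu$ is a retained node of depth $j_i$, $i<r$, choose for each $T^4$-child $\chi$ of $\nu$ one node $\xi$ of $T^4$ of depth $j_{i+1}$ with $\chi\preceq\xi$, and let these $\xi$ be the $T^*$-children of $\nu$. Then $T^*$ is a subtree of $T^4$ whose internal nodes have the same labels and the same numbers of children as in $T^4$, so it is $k$-large. Meets in $T^*$ are meets in $T^4$, so $\theta_x(y)=t_{x\wedge y}=t(j_i)$ in the situation of (1).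
\end{proof}

The four conditions on labels have distinct roles. (L4) gives refinement when the questions are indexed by numbers up to the label. (L2) puts the leaves to the left of a node among these numbers; it will also make the labels along the branch cofinal in $J$. (L3) bounds the number of questions in Pass 2; without it, a node with $m$ children that are leaves could see $m$ different colors, and only one child would survive.

\section{Trees of nonstandard height}\label{sec:tall}

Large trees are built from left to right: each new child must be large relative to a label that exceeds all leaves used so far. The natural proof that $d$-level trees exist is an induction on $d$ of the form ``for all $k,p$ there is a tree'', which $\Sigma^0_1$ induction does not cover. We run it outside the model for standard $d$ and then pass to a nonstandard $d$ by an overspill argument.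

\begin{lemma}\label{lem:tall}
Let $(M,\mathcal S)\models\mathsf{RCA}_0$ with $M$ nonstandard, let $f\in\mathcal S$ be nondecreasing with $f(x)\ge x$, and let $p\in M$. There are a nonstandard $D\in M$ and an $M$-finite $D$-large labeled $D$-level tree in which all labels are at least $\max(p,D)$, all leaves exceed $f(\max(p,D))$, and consecutive leaves $x<x'$ satisfy $f(x)<x'$.
\end{lemma}

\begin{proof}
Call a $d$-level tree with labels \emph{$(k,q)$-good} if it satisfies (L2)--(L4), has $c_\zeta\ge E_k(b_\zeta)$ at internal nodes, has all labels $\ge q$ and all leaves $>f(q)$, and has $f(x)<x'$ for consecutive leaves. We show by induction on standard $d$ that for all $k,q\in M$ there is a $(k,q)$-good $d$-level tree in $M$.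

For $d=0$ take the single leaf $f(q)+1$ with label $q$. For $d+1$, let $c=E_k(q)$ and $q_0=\max(q,c)$. Consider sequences $T^0,\dots,T^{i-1}$ in which $T^l$ is a $(k,q_l)$-good $d$-level tree and $q_{l+1}$ is the largest leaf of $T^l$. The existence of such a sequence of length $i$ is a $\Sigma^0_1$ property of $i$ with parameter $f$, and the case $d$ extends any such sequence by one term. By $\Sigma^0_1$ induction in $(M,\mathcal S)$ there is one of length $c$. Attach $T^0,\dots,T^{c-1}$ to a new root with label $q$.

We have $q_{l+1}>f(q_l)\ge q_l$, so $q\le q_0<q_1<\cdots$. The leaves of $T^{l+1}$ exceed $f(q_{l+1})\ge q_{l+1}$, which gives the order of the children and the spacing between the last leaf of $T^l$ and the first leaf of $T^{l+1}$. All leaves exceed $f(q_0)\ge f(q)$. A label in $T^l$ is at least $q_l$, and $q_l$ bounds $c$, which gives (L3) for the new root; it bounds all leaves of $T^{l'}$ with $l'<l$, which gives (L2) across different children; and it bounds $q$, which gives (L4) at the new root. No leaf lies to the left of the root, and the remaining conditions concern one $T^l$ only.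

A $(d,\max(p,d))$-good $d$-level tree also satisfies (L1), so it is as required with $D=d$. The class of $D\in M$ for which such a tree exists is $\Sigma^0_1$ and contains all standard numbers. If it contained no other element, it would contain $0$, be closed under successor and differ from $M$, contradicting $\Sigma^0_1$ induction.
\end{proof}

\section{The descent}\label{sec:descent}

Fix $(M,\mathcal S)$, $f$ and $p$ as in Proposition~\ref{prop:cut}. Let $T_0$ be the tree of Lemma~\ref{lem:tall}, and $d_0=k_0=D$. Since $M$ is countable, we can fix a list of \emph{tasks}, indexed by the standard numbers, in which each of the following occurs infinitely often: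
\begin{itemize}
\item[(a)] an $M$-finite function $g$ with domain some interval $[0,a]$;
\item[(b)] an $M$-finite set $R$, as an instance of $\mathsf{COH}$;
\item[(c)] an $M$-finite set $Z$, as an instance of \eqref{eq:subset}.
\end{itemize}
Outside $M$, we define $M$-finite labeled trees $T_n$ for standard $n$. The tree $T_n$ is $d_n$-level and $k_n$-large with $d_n,k_n$ nonstandard, and its root is $\rho_n$. At stage $n$ we treat the $n$th task.
\begin{itemize}
\item[(a)] If $a\le b_{\rho_n}$, let $\chi$ be a child of $\rho_n$ other than the first whose hull in $T_n$ contains no value of $g$. It exists because there are at least $b_{\rho_n}+3>a+1$ such children, their hulls are disjoint, and $g$ has at most $a+1$ values. If $a>b_{\rho_n}$, let $\chi$ be the second child. Put $T_{n+1}=(T_n)_\chi$, $d_{n+1}=d_n-1$, $k_{n+1}=k_n$.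
\item[(b)] Let $T_{n+1}$ be the thinning of Lemma~\ref{lem:coh}, with $d_{n+1}=d_n$, $k_{n+1}=k_n-1$.
\item[(c)] Let $T_{n+1}=T^*$ from Lemma~\ref{lem:levels}, with $d_{n+1}=r=\lfloor\log_4d_n\rfloor$, $k_{n+1}=k_n-4$.
\end{itemize}
In each case $d_{n+1}$ and $k_{n+1}$ are nonstandard; for (c), note that $d_n<4^{r+1}$.

Let $L^n$ be the leaf set of $T_n$, and $L^m_\zeta$ the set of leaves of $T_m$ below $\zeta$. For $n\ge m$, $T_n$ is a subtree of $T_m$ by Lemma~\ref{lem:subtree}, so $\rho_m\preceq\rho_n$, the node $\rho_n$ is internal in $T_m$, and $L^n\subseteq L^m_{\rho_n}$. Put $\alpha_n=\min L^n$ and $\beta_n=\max L^n$; then $\alpha_n$ is nondecreasing and $\beta_n$ is nonincreasing. Let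
\[J=\{z\in M:z<\alpha_n\text{ for some }n\},\qquad\alpha^m_n=\min L^m_{\rho_n}\quad(n\ge m).\]
The numbers $\alpha^m_n\le\alpha_n$ are the left ends of the hulls of the $\rho_n$ measured in the earlier tree $T_m$. They matter because the guarantees obtained at stage $m$ refer to $T_m$ and $T_{m+1}$.

\begin{lemma}\label{lem:descent}
\begin{enumerate}
\item[(i)] $J$ is a cut, and $L^m\cap J$ is unbounded in $J$ for every $m$.
\item[(ii)] If $n\ge m$ and $\eta$ is a node of $T_m$ with $\eta\preceq\rho_n$, then the hull of $\eta$ in $T_m$ straddles $J$, and every $y\in L^m\cap J$ with $y\ge\min L^m_\eta$ lies in $L^m_\eta$.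
\item[(iii)] For every $m$ and every $u\in J$, $u<\alpha^m_n$ for all large $n$.
\item[(iv)] For every $u\in J$, $u<b_{\rho_n}$ for all large $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
At a stage $n$ of type (a) the first child is discarded, so $\alpha_{n+1}>\alpha_n$. There are infinitely many such stages, so $\alpha_n\in J$ for all $n$. If $z<\alpha_n$ then $z+1\le\alpha_n$, so $J$ is closed under successor. For $l\ge n$ we have $\beta_n\ge\beta_l\ge\alpha_l$, so $\beta_n\ge\alpha_l$ for all $l$, and $\beta_n\notin J$. The numbers $\alpha_n$, $n\ge m$, lie in $L^m\cap J$ and are cofinal in $J$. This proves (i).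

(ii) From $L^n\subseteq L^m_\eta$ we get $\min L^m_\eta\le\alpha_n\in J$ and $\max L^m_\eta\ge\beta_n\notin J$. A leaf $y\in L^m\cap J$ with $y\ge\min L^m_\eta$ lies in the hull of $\eta$, hence in $L^m_\eta$ by convexity.

(iii) Choose a stage $n'\ge m$ of type (a) with $u<\alpha_{n'}$, and let $n>n'$. The leaf $x=\alpha_{n'}\in L^m$ lies below the first child of $\rho_{n'}$ in $T_{n'}$, so it is not below $\rho_{n'+1}$, and hence not below $\rho_n$. Also $x<\alpha_n\in L^m_{\rho_n}$. By convexity in $T_m$, $u<x<\alpha^m_n$.

(iv) By (i) there is $x\in L^0\cap J$ with $x>u$, and by (iii) $x<\alpha^0_n$ for all large $n$. For these $n$, (L2) in $T_0$ gives $b_{\rho_n}\ge x>u$.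
\end{proof}

\begin{lemma}\label{lem:easy}
The cut $J$ is semiregular, contains $p$ and $D$, and is closed under $f$. Moreover $(J,\mathrm{Cod}(J))\models\mathsf{COH}$.
\end{lemma}

\begin{proof}
Let $a\in J$ and let $g:[0,a]\to M$ be $M$-finite. By Lemma~\ref{lem:descent}(iv), $g$ is treated at some stage $n$ with $a\le b_{\rho_n}$; this is why tasks are repeated. Then no value of $g$ lies in $[\alpha_{n+1},\beta_{n+1}]$, which straddles $J$, and \eqref{eq:window} applies.

We have $\max(p,D)\le f(\max(p,D))<\alpha_0$, so $p,D\in J$. Let $y\in J$. By Lemma~\ref{lem:descent}(i) there is $x\in L^0\cap J$ with $x\ge y$, and the next element $x'$ of $L^0$ is also in $J$. So $f(y)\le f(x)<x'\in J$.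

For $\mathsf{COH}$, let the instance be $R\cap J$ with $R$ $M$-finite and treated at stage $m$, and let $C=L^{m+1}\cap J$, an infinite set of the model. Given $e\in J$, take $n>m$ with $e\le b_{\rho_n}$. By Lemma~\ref{lem:coh}, $L^{m+1}_{\rho_n}$ is included in $R_e$ or disjoint from it. By Lemma~\ref{lem:descent}(ii), $L^{m+1}_{\rho_n}$ contains every $y\in C$ with $y\ge\alpha^{m+1}_n\in J$.
\end{proof}

By Lemma~\ref{lem:semi}, $(J,\mathrm{Cod}(J))$ satisfies $\mathsf{RCA}_0$, so Lemma~\ref{lem:normal} holds in it.

\section{$\Sigma^0_2\text{-}\mathsf{Subset}$ holds in the cut}\label{sec:subset}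

\begin{lemma}\label{lem:subset}
$(J,\mathrm{Cod}(J))\models\Sigma^0_2\text{-}\mathsf{Subset}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) -- (12,0);
\draw (5,4.2) -- (1.5,3.2);
\draw (5,4.2) -- (7.5,3.2);
\draw (0.5,0) -- (1.5,3.2) -- (2.5,0);
\draw (4,0) -- (7.5,3.2) -- (11.5,0);
\draw[dotted,thick] (7.5,3.2) -- (7.8,2);
\draw (6.5,1.1) -- (7.8,2) -- (9,1.1);
\draw (5.8,0) -- (6.5,1.1) -- (7.2,0);
\draw (8,0) -- (9,1.1) -- (10,0);
\foreach \a/\b in {5/4.2,1.5/3.2,7.5/3.2,7.8/2,6.5/1.1,9/1.1,1.3/0,5.1/0}
  \fill (\a,\b) circle (1.7pt);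
\node[above] at (5,4.2) {$\nu$};
\node[left] at (1.5,3.2) {$\chi$};
\node[above right] at (7.5,3.2) {$\chi'$};
\node[right] at (7.8,2.1) {$\rho_l$};
\node[left] at (6.5,1.2) {$\xi$};
\node[left] at (8.9,1.0) {$\rho_{l+1}$};
\node[below] at (1.3,0) {$x$};
\node[above] at (5.1,0) {$u$};
\draw[very thick] (5.8,-0.3) -- (7.2,-0.3) node[right] {$H_\xi$};
\draw[very thick] (4,-0.8) node[left] {$H_{\chi'}$} -- (11.5,-0.8);
\draw[dashed] (9,0.5) -- (9,-1.5);
\draw[->] (9,-1.3) -- (0.3,-1.3) node[midway,below] {$J$};
\end{tikzpicture}
\caption{Leaves lie on the horizontal line and triangles stand for subtrees; the cut $J$ ends at the dashed line. The leaf $x$ leaves the branch of the cut at $\nu$. If $Z_x$ misses the hull $H_{\chi'}$, which straddles $J$, then $Z_x\cap J$ is bounded. If $Z_x$ meets the hull $H_\xi$ of a node $\xi$ discarded at a late stage $l$, then $Z_x$ has an element of $J$ above $u$.}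
\label{fig:cut}
\end{figure}

\begin{proof}
We verify \eqref{eq:subset}. Let the instance be $Z\cap J$ with $Z$ $M$-finite and treated at stage $m$; its sections are the sets $Z_x\cap J$, $x\in J$. Write $T=T_m$, $T^*=T_{m+1}$ and $L^*=L^{m+1}$, let $r$, $j_i$, $t$ be as in Lemma~\ref{lem:levels}, and let $H_\zeta$ denote hulls in $T$. Let $Y=L^*\cap J$, an infinite set of the model. We show that $Z_x\cap J$ is bounded in $J$ for all $x\in Y$ in the bounded case, and unbounded in $J$ for all $x\in Y$ in the unbounded case. Figure~\ref{fig:cut} shows the nodes involved.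

Let $x\in Y$. By Lemma~\ref{lem:descent}(iii) there is $n>m$ with $x<\alpha^{m+1}_n=\min L^*_{\rho_n}$. The leaf $x$ and the internal node $\rho_n$ of $T^*$ are incomparable, so $\nu=x\wedge\rho_n$ is a proper ancestor of both. Let $\chi\preceq x$ and $\chi'\preceq\rho_n$ be the corresponding $T^*$-children of $\nu$; then $\chi$ is left of $\chi'$. Let $i=|\nu|_{T^*}$. Since $\rho_n$ is internal, $|\rho_n|_{T^*}\le r-1$, so $i+1\le r-1$ and $|\chi'|_T=j_{i+1}$. For every $y\in L^*_{\chi'}$ we have $x<y$ and $x\wedge y=\nu$, so $\theta_x(y)=t(j_i)$. With \eqref{eq:theta} this gives: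
\begin{equation}\label{eq:hit}
\text{for every node $\xi$ of $T^*$ with $\chi'\preceq\xi$:}\quad x\text{ hits }\xi\iff|\xi|_T<t(j_i).
\end{equation}

\emph{Bounded case.} Here $t(j_i)\le j_{i+1}=|\chi'|_T$, so $Z_x\cap H_{\chi'}=\emptyset$ by \eqref{eq:hit}. By Lemma~\ref{lem:descent}(ii), $H_{\chi'}$ straddles $J$, and by \eqref{eq:window} $Z_x\cap J$ is bounded in $J$.

\emph{Unbounded case.} Here $t(j_i)>j_{r-1}$, since $i<r-1$. So by \eqref{eq:hit}, $x$ hits every internal node of $T^*$ below $\chi'$. It remains to find such nodes whose hulls lie inside $J$ and arbitrarily high in $J$; the children discarded at stages of type (a) serve. Let $u\in J$. By Lemma~\ref{lem:descent}(iii) there is a stage $l\ge n$ of type (a) with $u<\alpha^m_l$. Let $\xi$ be the first child of $\rho_l$ in $T_l$. As $d_l\ge2$, the node $\xi$ is internal in $T_l$, hence in $T^*$, and $\chi'\preceq\rho_n\preceq\rho_l\preceq\xi$. So there is $s\in Z_x\cap H_\xi$. Since $H_\xi\subseteq H_{\rho_l}$, we have $s\ge\alpha^m_l>u$. The nodes $\xi$ and $\rho_{l+1}$ are incomparable and $\xi$ is the left one, so $s\le\max H_\xi<\alpha^m_{l+1}\in J$. Thus $s\in Z_x\cap J$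 and $s>u$.
\end{proof}

\section{$\Sigma^0_2$ induction fails in the cut}\label{sec:failure}

Let $I$ be the set of $i\in M$ such that $i\le|\rho_n|_{T_0}$ for some $n$: the depths of $T_0$ passed by the branch. It is downward closed and contains $0$. The depth $|\rho_n|_{T_0}$ never decreases and it increases at each stage of type (a), so $I$ is closed under successor. All $\rho_n$ are internal in $T_0$, so $I\subseteq[0,D)$, while $D\in J$. It suffices to define $I$ in the model by a $\Sigma^0_2$ formula. The model sees $L^0\cap J$, and it can see at what depth consecutive leaves separate. Beyond some point of $J$ all leaves lie below one node of depth $i+1$ exactly when the branch passes that depth.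

For $s\in L^0$ other than $\beta_0$, let $s^+$ be the next element of $L^0$ and $\delta(s)=|s\wedge s^+|_{T_0}$. Let $W$ be the $M$-finite set of pairs $\langle i,s\rangle$ with $i<D$, $s\in L^0\setminus\{\beta_0\}$ and $\delta(s)\le i$.

\begin{lemma}\label{lem:fail}
For $i<D$, $i\in I$ if and only if $W_i\cap J$ is bounded in $J$. Hence $(J,\mathrm{Cod}(J))\models\neg\mathsf{I}\Sigma^0_2$.
\end{lemma}

\begin{proof}
Let $i\in I$. Then $i+1\in I$, so there are $n$ and a node $\eta\preceq\rho_n$ of $T_0$ of depth $i+1$. Let $s\in L^0\cap J$ with $s\ge\min L^0_\eta$. By Lemma~\ref{lem:descent}(ii), $s\in L^0_\eta$ and $s\ne\max L^0_\eta$, so $s^+\in L^0_\eta$ by convexity. Then $\eta\preceq s\wedge s^+$, so $\delta(s)\ge i+1$ and $s\notin W_i$. Thus $W_i\cap J$ is bounded by $\min L^0_\eta\in J$.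

Let $i\notin I$ and $u\in J$. By Lemma~\ref{lem:descent}(iii), applied twice, there are $n<n'$ with $u<\alpha^0_n<\alpha^0_{n'}$. Let $s$ be the predecessor of $\alpha^0_{n'}$ in $L^0$. Then $u<\alpha^0_n\le s<\alpha^0_{n'}\in J$. The leaf $s^+=\alpha^0_{n'}$ lies below $\rho_{n'}$ and $s$ does not, so $s\wedge s^+$ is a proper ancestor of $\rho_{n'}$ and $\delta(s)<|\rho_{n'}|_{T_0}$. This depth is in $I$ and $i$ is not, so $|\rho_{n'}|_{T_0}<i$. Hence $s\in W_i\cap J$ and $s>u$.

Therefore the $\Sigma^0_2$ formula $i<D\wedge\exists u\,\forall s\,(\langle i,s\rangle\in W\cap J\to s\le u)$, with parameters $D\in J$ and $W\cap J\in\mathrm{Cod}(J)$, defines $I$ in the model. It holds of $0$, is preserved under successor, and fails at $D$.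
\end{proof}

Lemmas~\ref{lem:easy}, \ref{lem:subset} and~\ref{lem:fail} prove Proposition~\ref{prop:cut}, and with it Theorems~\ref{thm:model} and~\ref{thm:cons}.

\begin{remark}
The set $W$ is itself treated at stages of type (c), without conflict: such a stage decides the boundedness of $W_x\cap J$ for leaves $x$, and all leaves exceed $D$. The numbers $i<D$, on which the proof of Proposition~\ref{prop:ramsey}(c) would need a simultaneous decision, are never among them. The failure of $\mathsf{I}\Sigma^0_2$ does not depend on any weakness of $(M,\mathcal S)$, which may satisfy full induction.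
\end{remark}

\section{The class of sentences in the conservation theorem}\label{sec:limits}

The two remarks below are not used above, and they rely on theorems that we do not prove here.

\begin{remark}
Theorem~\ref{thm:cons} gives a second proof of the non-implications. With $\mathsf{I}\Sigma^0_2$ one proves the totality of the Ackermann function, a $\Pi^0_2$ statement which $\mathsf{RCA}_0$ does not prove. A $\Pi^0_2$ sentence has the form in Theorem~\ref{thm:cons}, with vacuous quantifiers $\forall X$ and $\forall z$.
\end{remark}

\begin{remark}
The class in Theorem~\ref{thm:cons} cannot be raised to sentences $\forall X\,\pi$ with $\pi$ a $\Pi^0_4$ formula. Let $\mathsf B\Sigma^0_n$ be the scheme $\forall x<a\,\exists y\,\varphi\to\exists b\,\forall x<a\,\exists y<b\,\varphi$ for $\Sigma^0_n$ formulas $\varphi$; $\mathsf{RCA}_0$ proves $\mathsf B\Sigma^0_1$. Chong, Lempp and Yang~\cite{CLY} proved that $\mathsf{RCA}_0+\mathsf D^2_2$ proves $\mathsf B\Sigma^0_2$, so the theory of Theorem~\ref{thm:cons} proves $\mathsf B\Sigma^0_2$. Over $\mathsf{RCA}_0$, $\mathsf B\Sigma^0_2$ is equivalent to the sentence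
\[\forall X\,\forall a\,\bigl[\forall x<a\,\exists y\,\forall z\,\langle x,y,z\rangle\in X\to\exists b\,\forall x<a\,\exists y<b\,\forall z\,\langle x,y,z\rangle\in X\bigr]:\]
given $\varphi=\exists u\forall z\,\psi$, merge $y$ and $u$ into a pair and let $X$ be the set defined by $\psi$. The negation of the hypothesis is $\Sigma^0_3$. By $\mathsf B\Sigma^0_1$ the formula $\exists y<b\,\forall z\,\langle x,y,z\rangle\in X$ is equivalent to a $\Pi^0_1$ formula, so the conclusion is $\Sigma^0_2$. Hence the bracket is $\Sigma^0_3$ and the sentence has the form $\forall X\,\pi$ with $\pi$ in $\Pi^0_4$. It is not provable in $\mathsf{RCA}_0$, because $\mathsf I\Sigma_1$ does not prove $\mathsf B\Sigma_2$ in first-order arithmetic (Paris and Kirby).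
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDDSV}
Heidi Benham, Andrew De Lapo, Damir Dzhafarov, Reed Solomon, Java Darleen Villano,
\emph{The Ginsburg--Sands theorem and computability theory},
arXiv:2402.05990 (2024).

\bibitem{CLY}
Chong, Lempp and Yang,
Proc.\ AMS 138 (2010).

\end{thebibliography}
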